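\title{Bipartite graph $C^*$-algebras are nuclear exactly when the graph contains no $K_{2,3}$}

\begin{abstract}
To a finite bipartite graph $G$ one associates the universal unital $C^*$-algebra $C^*(G)$ generated by two partitions of unity, indexed by the two sides of $G$, whose projections are orthogonal across non-edges. We show that if $G$ does not contain $K_{2,3}$, then every irreducible representation of $C^*(G)$ that does not vanish on the projection of a vertex $x$ has dimension at most $2^{\deg x-1}$. Thus $C^*(G)$ is subhomogeneous, hence nuclear. It follows that being subhomogeneous, type~I, nuclear and exact are all equivalent, for $C^*(G)$, to the absence of $K_{2,3}$. The hypercubes attain the bound. The proof brings products of projections along walks into a normal form over a commutative algebra of coefficients and then applies the Amitsur--Levitzki theorem.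
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G=(U,V,E)$ be a bipartite graph with disjoint finite vertex sets $U$, $V$ (the two \emph{sides}) and edge set $E\subset\{\{u,v\} : u\in U,\ v\in V\}$. The \emph{bipartite graph $C^*$-algebra} $C^*(G)$ is the universal unital $C^*$-algebra generated by projections $p_x$, $x\in U\cup V$, subject to
\begin{gather}
\sum_{u\in U}p_u=1=\sum_{v\in V}p_v, \tag{GP1}\label{GP1}\\
p_up_v=0\quad\text{if }\{u,v\}\notin E. \tag{GP2}\label{GP2}
\end{gather}
A unital representation of $C^*(G)$ on a Hilbert space $H$ is a pair of orthogonal decompositions $H=\bigoplus_uH_u=\bigoplus_vH_v$ in which $H_u\perp H_v$ whenever $u$ and $v$ are not adjacent. So $C^*(G)$ measures how two decompositions of a Hilbert space can lie relative to each other when $G$ prescribes which pieces may overlap.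

A character of $C^*(G)$ sends exactly one $p_u$ and exactly one $p_v$ to $1$ and the other generators to $0$, and \eqref{GP2} holds for such an assignment exactly when $\{u,v\}\in E$. The characters are therefore the edges of $G$. At the other extreme, for the complete bipartite graph $K_{k,l}$, with $k$ vertices on one side and $l$ on the other, \eqref{GP2} is void and $C^*(K_{k,l})$ is the unital free product $\mathbb C^k*_{\mathbb C}\mathbb C^l$. The first cases are very different from one another. The algebra $C^*(K_{1,l})=\mathbb C^l$ is commutative. The algebra $C^*(K_{2,2})$ is generated by two unrelated projections; it is noncommutative, but its irreducible representations have dimension at most $2$. The algebra $C^*(K_{2,3})$ contains the full group $C^*$-algebra of the free group $\mathbb F_2$ (Section~\ref{sec:converse}).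

Write $K_{k,l}\subset G$ if $G$ contains $K_{k,l}$ as a subgraph, with the $k$ vertices on either side of $G$. It is known that $C^*(G)$ is not nuclear if $K_{2,3}\subset G$. The question, posed in \cite{Schafer}, is whether this is the only obstruction:
\begin{quote}
\emph{Is $C^*(G)$ nuclear whenever $K_{2,3}\not\subset G$?}
\end{quote}
There is a reason to doubt it. A graph without $K_{2,3}$ may contain many squares $K_{2,2}$, glued along edges; each contributes a noncommutative quotient, and one could fear that neighboring squares generate something as free as $\mathbb C^2*_{\mathbb C}\mathbb C^3$. There is also a reason to expect it. The relations force one linear identity for each pair of vertices on the same side, with one term for each common neighbor. Without $K_{2,3}$ these identities have at most two terms, so each of them kills a monomial or identifies two monomials up to sign. The second intuition is correct.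

We recall the terms. A $C^*$-algebra $D$ is \emph{subhomogeneous} if the dimensions of its irreducible representations are bounded. A separable $D$ is \emph{type~I} if the image of each irreducible representation on a space $H$ contains the compact operators on $H$. It is \emph{nuclear} if the algebraic tensor product $D\odot D'$ carries only one $C^*$-norm for every $C^*$-algebra $D'$, and \emph{exact} if the minimal tensor product with $D$ preserves short exact sequences. Subhomogeneous algebras are type~I, and type~I algebras are nuclear (\cite{Takesaki}; see also \cite[Prop.~2.7.7]{BO}). Nuclear algebras are exact, because the maximal tensor product always preserves short exact sequences.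

Throughout, $B=C^*(G)$ and $X=U\cup V$; $N(x)$ is the set of neighbors of $x\in X$, and $\deg x=|N(x)|$. Vertices on opposite sides have no common neighbor, so $K_{2,3}\not\subset G$ if and only if any two distinct vertices have at most two common neighbors.

\begin{theorem}\label{thm:bound}
Let $K_{2,3}\not\subset G$ and let $\pi$ be an irreducible representation of $B$. If $\pi(p_x)\neq0$, then $\dim\pi\le2^{\deg x-1}$. In particular $B$ is subhomogeneous, hence type~I and nuclear.
\end{theorem}

This answers the question affirmatively. Together with the behavior of $K_{2,3}$ it gives a dichotomy.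

\begin{theorem}\label{thm:equiv}
The following are equivalent: \textup{(i)} $K_{2,3}\not\subset G$; \textup{(ii)} $B$ is subhomogeneous; \textup{(iii)} $B$ is type~I; \textup{(iv)} $B$ is nuclear; \textup{(v)} $B$ is exact. Moreover, $B$ is commutative if and only if $K_{2,2}\not\subset G$.
\end{theorem}

The hypercube graph $Q_n$ has vertex set $(\mathbb Z/2)^n$, and $x$ is adjacent to $x+\varepsilon_1,\dots,x+\varepsilon_n$, where $\varepsilon_i$ is the $i$-th unit vector.

\begin{theorem}\label{thm:sharp}
For every $n\ge1$ the hypercube graph $Q_n$ is $n$-regular and bipartite, satisfies $K_{2,3}\not\subset Q_n$, and $C^*(Q_n)$ has an irreducible representation of dimension exactly $2^{n-1}$.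
\end{theorem}

So the bound of Theorem~\ref{thm:bound} is attained in every degree, and no bound independent of the graph exists.

The number $2^{\deg x-1}$ counts the subsets of $N(x)$ of even size. Products of generators are indexed by walks in $G$ (Section~\ref{sec:walks}). The products along closed walks of length two at $x$ generate a commutative algebra $A_x$ (Section~\ref{sec:loops}). Each step of a walk from $x$ is given a direction in $N(x)$; a repeated direction lets us shorten the walk at the cost of a coefficient from $A_x$, and distinct directions can be sorted. One walk per subset of $N(x)$ remains (Section~\ref{sec:sort}). Finite generation over a commutative algebra forces a polynomial identity, which bounds the dimension (Section~\ref{sec:PI}). Section~\ref{sec:square} carries out the reduction by hand for the square.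

\section{Walks and the flip rule}\label{sec:walks}

A \emph{walk} of length $k\ge0$ is a sequence $\omega=(x_0,\dots,x_k)$ of vertices in which consecutive vertices are adjacent; vertices may repeat. Its \emph{word} is $p_\omega=p_{x_0}p_{x_1}\cdots p_{x_k}$. Let $B_0$ be the unital $*$-subalgebra generated by the $p_x$; it is dense in $B$.

\begin{lemma}\label{lem:basic}
Let $G$ be any finite bipartite graph.
\begin{enumerate}
\item[\textup{(a)}] $p_xp_z=0$ unless $x=z$ or $x,z$ are adjacent.
\item[\textup{(b)}] $B_0$ is the linear span of the words $p_\omega$.
\item[\textup{(c)}] $p_x=\sum_{y\in N(x)}p_xp_y$. In particular $p_x=0$ if $\deg x=0$.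
\item[\textup{(d)}] If $x\neq z$ lie on the same side, then $\sum_{y\in N(x)\cap N(z)}p_xp_yp_z=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For vertices on opposite sides this is \eqref{GP2} or its adjoint. Fix $z$ and let $x$ run through the side of $z$. By \eqref{GP1}, $p_z=\sum_xp_zp_xp_z$, so $\sum_{x\neq z}(p_xp_z)^*(p_xp_z)=0$. A sum of positive elements vanishes only if each term does, so $p_xp_z=0$ for $x\ne z$.

(b) In a product of generators, merge equal neighboring factors using $p_x^2=p_x$; by (a) the result is $0$ or a word. The unit $\sum_up_u$ is a sum of words of length $0$.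

(c), (d) Insert $1=\sum_yp_y$, with $y$ running through the side opposite to $x$, into $p_x\cdot1$ and into $p_x\cdot1\cdot p_z=0$, and discard the terms that vanish by (a).
\end{proof}

From here to the end of Section~\ref{sec:PI} we assume $K_{2,3}\not\subset G$. Then the sum in Lemma~\ref{lem:basic}(d) has at most two terms.

\medskip\noindent\textbf{Flip rule.} \emph{Let $x\neq z$ and $y\in N(x)\cap N(z)$. If $y$ is the only common neighbor of $x$ and $z$, then $p_xp_yp_z=0$. Otherwise there is exactly one further common neighbor $y'$, and $p_xp_yp_z=-p_xp_{y'}p_z$.}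

\medskip
A \emph{flip} of a walk replaces three consecutive vertices $x,y,z$ with $x\neq z$ by $x,y',z$ as in the second case. It pushes the walk across the square $x,y,z,y'$, keeps the length and the starting point, and multiplies the word by $-1$. Flips never shorten a walk. Shortening can only come from \emph{backtracks} $x,y,x$, and these are not scalars: the elements
\[q_{x,y}=p_xp_yp_x\qquad(y\in N(x)),\]
which we call \emph{loops} at $x$, have to serve as coefficients.

\section{A leaf and the square}\label{sec:square}

If $x$ has a single neighbor $y$, then $p_xp_y=p_x$ by Lemma~\ref{lem:basic}(c), and $p_xp_z=0$ for $z\notin\{x,y\}$. So $p_xB=\mathbb Cp_x$ and $p_x$ is central. An irreducible $\pi$ with $\pi(p_x)\neq0$ has $\pi(p_x)=1$ and $\pi(B)=\mathbb C1$, so it has dimension $1=2^{1-1}$.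

Now let $G=K_{2,2}$ with sides $\{x,z\}$ and $\{y,y'\}$. Put $q=q_{x,y}$ and $q'=q_{x,y'}=p_x-q$, and let $A$ be the commutative algebra with unit $p_x$ generated by $q$. The even subsets of $N(x)$ are $\emptyset$ and $\{y,y'\}$, and we claim that $p_xB_0$ is generated as a left $A$-module by the two elements $p_x$ and $w=p_xp_yp_z$. As $B_0$ is generated by $1$, $p_x$ and $p_y$, it suffices to show that $Ap_x+Aw$ is stable under right multiplication by $p_x$ and $p_y$. For $p_x$ we have $p_xp_x=p_x$ and $wp_x=0$. For $p_y$, first
\[p_xp_y=p_xp_y(p_x+p_z)=q\,p_x+w .\]
The product $wp_y=p_xp_yp_zp_y$ contains the loop $q_{y,z}$, which sits at the wrong vertex. Two flips, first $y\to y'$ between $x$ and $z$, then $z\to x$ between $y'$ and $y$, move it to the front: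
\begin{equation}\label{eq:squaremove}
p_xp_yp_zp_y=-p_xp_{y'}p_zp_y=p_xp_{y'}p_xp_y=q'\,p_xp_y=q'q\,p_x+q'w .
\end{equation}
This proves the claim. With the column $m=(p_x,w)^T$ the computation reads $m\,b=C(b)\,m$, where
\[C(p_x)=\begin{pmatrix}p_x&0\\0&0\end{pmatrix},\qquad C(p_y)=\begin{pmatrix}q&p_x\\ q'q&q'\end{pmatrix}\qquad\text{in }M_2(A).\]
So $B_0$ acts on $p_xB_0$ through $2\times2$ matrices over a commutative algebra. Substituting $1$ for $p_x$ and a number $t\in(0,1)$ for $q$, and conjugating by $\operatorname{diag}(1,s)$ with $s=\sqrt{t(1-t)}$, we obtain the projections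
\begin{equation}\label{eq:twoproj}
P=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad P_t=\begin{pmatrix}t&s\\ s&1-t\end{pmatrix},
\end{equation}
which do not commute and define a representation of $C^*(K_{2,2})$ on $\mathbb C^2$.

Three things made this work: the loops at $x$ commute; a loop met later on a walk can be moved to the front; and finitely many words suffice once loops are coefficients. The next two sections prove these three facts in general.

\section{Loops and transport}\label{sec:loops}

In \eqref{eq:squaremove} the loop along the edge $\{y,z\}$ became the loop along the opposite edge $\{x,y'\}$ of the square. We need a name for this correspondence of edges.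

\begin{definition}
For adjacent $x,y$ the \emph{transport} $\tau_{xy}\colon N(y)\to N(x)$ is the partial map given by $\tau_{xy}(x)=y$ and, for $z\neq x$, by letting $\tau_{xy}(z)$ be the common neighbor of $x$ and $z$ other than $y$ if there is one, and undefined otherwise.
\end{definition}

Thus the edge $\{y,x\}$ goes to itself, and another edge $\{y,z\}$ goes to the edge at $x$ that is opposite to it in a square through $x,y,z$.

\begin{example}\label{ex:cube}
In $Q_n$, two distinct vertices with a common neighbor have the form $x$ and $x+\varepsilon_i+\varepsilon_l$ with $i\neq l$, and their common neighbors are $x+\varepsilon_i$ and $x+\varepsilon_l$. So two distinct vertices have $0$ or $2$ common neighbors, and $K_{2,3}\not\subset Q_n$. For $y=x+\varepsilon_l$ we get $\tau_{xy}(y+\varepsilon_i)=x+\varepsilon_i$ for every $i$, including $i=l$: transport remembers the coordinate.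
\end{example}

\begin{lemma}\label{lem:inj}
The map $\tau_{xy}$ is injective on its domain.
\end{lemma}

\begin{proof}
The value $y$ is attained only at $x$. If $z\neq z'$, both different from $x$, had the same value $y'\neq y$, then $x,z,z'$ would be three common neighbors of $y$ and $y'$.
\end{proof}

\begin{lemma}\label{lem:loops}
\begin{enumerate}
\item[\textup{(a)}] Let $x,y$ be adjacent and $z\in N(y)$. Then $p_xq_{y,z}=q_{x,\tau_{xy}(z)}\,p_y$ if $\tau_{xy}(z)$ is defined, and $p_xq_{y,z}=0$ otherwise.
\item[\textup{(b)}] For fixed $x$ the loops $q_{x,y}$, $y\in N(x)$, commute.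
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $z=x$, both sides equal $p_xp_yp_xp_y$. Let $z\neq x$. If $\tau_{xy}(z)$ is undefined, then $p_xp_yp_z=0$ by the flip rule. Otherwise put $y'=\tau_{xy}(z)$. The common neighbors of $x$ and $z$ are exactly $y,y'$, and the common neighbors of $y'$ and $y$ are exactly $x,z$. Hence both flips of \eqref{eq:squaremove} are available, and $p_xq_{y,z}=p_xp_{y'}p_xp_y=q_{x,y'}p_y$.

(b) Let $y\neq y'$ in $N(x)$. If $x$ is their only common neighbor, then $p_{y'}p_xp_y=0=p_yp_xp_{y'}$, so $q_{x,y'}q_{x,y}=p_xp_{y'}p_xp_yp_x$ and $q_{x,y}q_{x,y'}=p_xp_yp_xp_{y'}p_x$ both vanish. Otherwise let $z\neq x$ be the other common neighbor. Then $y'$ is a common neighbor of $x$ and $z$ other than $y$, so $\tau_{xy}(z)=y'$, and (a) gives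
\[q_{x,y'}q_{x,y}=q_{x,y'}p_yp_x=p_xq_{y,z}p_x .\]
The right side is self-adjoint. If $a,b$ and $ab$ are self-adjoint, then $ab=(ab)^*=ba$.
\end{proof}

\begin{remark}
Both orientations of $K_{2,3}$ must be excluded. If $y,y'$ have three common neighbors $x,z,z'$, then Lemma~\ref{lem:inj} and the second flip in (a) break down. If $x,z$ have three common neighbors, (b) fails. Indeed, in $K_{2,3}$ with sides $\{x,z\}$ and $\{y_1,y_2,y_3\}$, let the $p_{y_i}$ act on $\mathbb C^3$ as the coordinate projections, $p_z$ as the projection onto $\mathbb C(1,1,1)$, and $p_x$ as $1-p_z$. Then $q_{x,y_i}$ acts as the rank-one operator $\eta_i\eta_i^*$, with $\eta_1=\frac13(2,-1,-1)$ and $\eta_2=\frac13(-1,2,-1)$. These vectors are neither parallel nor orthogonal, so the two operators do not commute.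
\end{remark}

Let $A_x$ be the algebra with unit $p_x$ generated by the loops at $x$. It is commutative and contained in $p_xB_0p_x$.

\begin{lemma}\label{lem:front}
For a walk $(x_0,\dots,x_i)$ and $a\in A_{x_i}$ we have $p_{x_0}\cdots p_{x_{i-1}}\,a\in A_{x_0}\,p_{x_0}p_{x_1}\cdots p_{x_i}$.
\end{lemma}

\begin{proof}
We first show $p_xA_y\subset A_xp_y$ for adjacent $x,y$, by induction on the number $r$ of factors of a monomial $a$ in the loops at $y$. For $r=0$ we have $a=p_y$ and $p_x\in A_x$. For $a=q_{y,z}a'$ with $a'$ a monomial in $r-1$ loops, Lemma~\ref{lem:loops}(a) shows that $p_xa$ is $0$ or, with $y'=\tau_{xy}(z)$,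
\[p_xa=q_{x,y'}\,p_ya'=q_{x,y'}\,a'=q_{x,y'}\,p_xa'\in A_xp_y .\]
Now induct on $i$. For $i=0$ the claim is $a=ap_{x_0}$. For $i\ge1$ write $p_{x_{i-1}}a=a'p_{x_i}$ with $a'\in A_{x_{i-1}}$, and apply the induction hypothesis to $(x_0,\dots,x_{i-1})$ and $a'$.
\end{proof}

\section{Directions and sorted walks}\label{sec:sort}

By Lemma~\ref{lem:front} a walk with a backtrack can be shortened by two steps. The difficulty is that a backtrack may be hidden and appear only after several flips. Consider in $Q_3$ the walk $(000,100,110,111,011)$, which changes the coordinates $1,2,3,1$ in this order. Flip $111\to010$ and then $110\to000$: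
\[p_{000}p_{100}p_{110}p_{111}p_{011}=-p_{000}p_{100}p_{110}p_{010}p_{011}=q_{000,100}\;p_{000}p_{010}p_{011}.\]
The coordinate sequence went from $1,2,3,1$ to $1,2,1,3$ to $1,1,2,3$. In a hypercube a flip exchanges two consecutive distinct coordinates. A repeated coordinate can be moved next to its previous occurrence, where it forms a backtrack, and a sequence without repetition can be sorted. Only one word per set of coordinates survives.

A general graph has no coordinates, so we manufacture them by transporting each step back to the starting point. Fix a vertex $x$. For a walk $\omega=(x_0,\dots,x_k)$ with $x_0=x$ let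
\[T_m=\tau_{x_0x_1}\circ\tau_{x_1x_2}\circ\dots\circ\tau_{x_{m-1}x_m}\colon N(x_m)\to N(x)\qquad(0\le m\le k),\]
with $T_0$ the identity. This partial map is injective by Lemma~\ref{lem:inj} and depends only on $x_0,\dots,x_m$. The \emph{direction} of step $j$, for $1\le j\le k$, is $d_j=T_{j-1}(x_j)\in N(x)$, if this is defined. In $Q_n$ it is $x+\varepsilon_i$, where $i$ is the coordinate changed in step $j$ (Example~\ref{ex:cube}).

Two features are new. Directions may be undefined, and a flip changes the maps $T_m$ for later $m$, so it may disturb the directions of later steps. For instance, in $Q_3$ with the vertex $011$ deleted, the walk $(000,100,110,111)$ has directions $100,010,001$, but after the flip $100\to010$ the third direction is undefined, since $110$ is now the only common neighbor of $010$ and $111$. The first feature is handled by setting aside the walks that can be shortened, the second by a sorting argument that looks only at initial segments.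

Let $R_k=\sum_{\omega'}A_xp_{\omega'}$, where $\omega'$ runs through the walks of length $k-2$ from $x$; so $R_0=R_1=\{0\}$. A walk $\omega$ of length $k$ from $x$ is \emph{reducible} if $p_\omega\in R_k$; this includes the case $p_\omega=0$. Since $R_k$ is a linear subspace, flips preserve reducibility and non-reducibility.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\draw[gray] (0,0)--(0,1)--(1,1) (2,0)--(2,1) (3,0)--(3,1);
\draw[very thick] (0,0)--(4,0)--(4,1)--(5,1);
\draw[very thick,dashed] (1,0)--(1,1)--(4,1);
\foreach \a in {0,1,2,3,4} {\fill (\a,0) circle (1.5pt) node[below=2pt] {$x_{\a}$}; \fill (\a,1) circle (1.5pt);}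
\foreach \a in {1,2,3} {\node[above=2pt] at (\a,1) {$y_{\a}$};}
\node[above=2pt] at (0,1) {$y_0=d_5$};
\node[above=2pt] at (4,1) {$y_4=x_5$};
\fill (5,1) circle (1.5pt) node[above=2pt] {$x_6$};
\end{tikzpicture}
\caption{Moving step $5$ of a walk $(x_0,\dots,x_6)$ (solid) to position $2$. The edge $\{x_4,x_5\}$ is transported back through a ladder of squares of the graph. Three flips, one per square from right to left, replace $x_2,x_3,x_4$ by $y_1,y_2,y_3$ (dashed). The rung at $x_0$ gives the direction $d_5$. Vertices drawn apart may coincide in the graph unless they lie on a common square of the ladder.}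
\label{fig:ladder}
\end{figure}

\begin{lemma}\label{lem:ladder}
Let $\omega=(x_0,\dots,x_k)$ be a non-reducible walk from $x$.
\begin{enumerate}
\item[\textup{(a)}] Let $1\le j\le k$. Put $y_{j-1}=x_j$ and $y_{m-1}=\tau_{x_{m-1}x_m}(y_m)$ for $m=j-1,\dots,1$. All $y_m\in N(x_m)$ are defined, $y_m\neq x_{m-1}$ for $1\le m\le j-1$, and $d_j=T_m(y_m)$ for $0\le m\le j-1$. For $1\le i\le j$ the walk
\[\omega_{j\to i}=(x_0,\dots,x_{i-1},\,y_{i-1},y_i,\dots,y_{j-1},\,x_{j+1},\dots,x_k)\]
arises from $\omega$ by flips \textup{(Figure~\ref{fig:ladder})}.
\item[\textup{(b)}] The directions $d_1,\dots,d_k$ are defined and pairwise distinct.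
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use descending induction on $m$, starting from $m=j-1$, where $\omega_{j\to j}=\omega$. Let $m\ge1$, and suppose that $y_{j-1},\dots,y_m$ are defined and that
\[\omega_{j\to m+1}=(x_0,\dots,x_{m-1},x_m,y_m,y_{m+1},\dots)\]
arises from $\omega$ by flips. This walk is then non-reducible. Look at its three consecutive vertices $x_{m-1},x_m,y_m$.

If $y_m=x_{m-1}$, they form a backtrack, and the word is $p_{x_0}\cdots p_{x_{m-2}}\,q_{x_{m-1},x_m}$ followed by the factors after $p_{y_m}$. By Lemma~\ref{lem:front}, applied to $(x_0,\dots,x_{m-1})$, it lies in $A_xp_{\omega'}$, where $\omega'$ is the walk of length $k-2$ obtained by deleting $x_m$ and $y_m$. This contradicts non-reducibility, so $y_m\neq x_{m-1}$.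

If $\tau_{x_{m-1}x_m}(y_m)$ were undefined, then $p_{x_{m-1}}p_{x_m}p_{y_m}=0$ by the flip rule, and the walk would again be reducible. So $y_{m-1}$ is defined, it is the common neighbor of $x_{m-1}$ and $y_m$ other than $x_m$, and the flip $x_m\to y_{m-1}$ turns $\omega_{j\to m+1}$ into $\omega_{j\to m}$. This completes the induction. Finally $T_m=T_{m-1}\circ\tau_{x_{m-1}x_m}$ gives $T_{j-1}(y_{j-1})=\dots=T_0(y_0)=y_0$, and the first term is $d_j$.

(b) The directions are defined by (a). Let $i<j$ and take the $y_m$ belonging to $j$. Then $d_i=T_{i-1}(x_i)$ and $d_j=T_{i-1}(y_{i-1})$. Since $y_i\neq x_{i-1}$, the vertex $y_{i-1}=\tau_{x_{i-1}x_i}(y_i)$ differs from $x_i$. As $T_{i-1}$ is injective, $d_i\neq d_j$.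
\end{proof}

In particular every walk from $x$ of length greater than $\deg x$ is reducible. To get the sharp count we sort. Fix a total order on $N(x)$. A walk from $x$ whose directions are all defined is determined by them: once $x_0,\dots,x_{j-1}$ are known, $T_{j-1}$ is known and $x_j$ is the unique preimage of $d_j$. So for $S\subset N(x)$ with elements $s_1<\dots<s_k$ there is at most one walk from $x$ with $(d_1,\dots,d_k)=(s_1,\dots,s_k)$. Let $w_S$ be its word if it exists, and $w_S=0$ otherwise; thus $w_\emptyset=p_x$.

\begin{proposition}\label{prop:sort}
For every walk $\omega$ of length $k$ from $x$,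
\[p_\omega\in M_k:=\sum_{S\subset N(x),\ |S|\equiv k\ (\mathrm{mod}\ 2)}A_xw_S .\]
\end{proposition}

\begin{proof}
Induction on $k$. The set $M_k$ is a left $A_x$-module that depends only on the parity of $k$, so the induction hypothesis gives $R_k\subset M_k$. This settles reducible walks. Let $\omega$ be non-reducible. The walks obtained from $\omega$ by sequences of flips are finite in number, start at $x$, have length $k$, are non-reducible, and have word $\pm p_\omega$. By Lemma~\ref{lem:ladder}(b) each has a direction sequence with distinct entries. Choose among them a walk whose direction sequence is lexicographically smallest; as this changes the word only by a sign, we may call it $\omega$ again.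

Suppose $d_i>d_j$ for some $i<j$. The walk $\omega_{j\to i}$ belongs to the same finite family. It shares $x_0,\dots,x_{i-1}$ with $\omega$, so its first $i-1$ directions are $d_1,\dots,d_{i-1}$ and its $i$-th direction is $T_{i-1}(y_{i-1})=d_j<d_i$. Whatever its later directions are, its sequence is lexicographically smaller, a contradiction. Hence $d_1<\dots<d_k$ and $p_\omega=w_S$ for $S=\{d_1,\dots,d_k\}$, a set of size $k$. Finally $w_S=p_xw_S\in A_xw_S$.
\end{proof}

\begin{corollary}\label{cor:gen}
If $\deg x\ge1$, then $p_xB_0$ is generated as a left $A_x$-module by at most $2^{\deg x-1}$ elements.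
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:basic}(a),(b), $p_xB_0$ is spanned by the words of walks from $x$. If such a walk $\omega$ has odd length and ends at $y$, then $p_\omega=\sum_{z\in N(y)}p_\omega p_z$ by Lemma~\ref{lem:basic}(c), a sum of words of even length. So Proposition~\ref{prop:sort} gives $p_xB_0\subset\sum_{|S|\text{ even}}A_xw_S$, and the reverse inclusion holds because $A_x\subset p_xB_0$ and $w_S\in B_0$. The $w_S$ themselves lie in $p_xB_0$, and a nonempty set with $d$ elements has $2^{d-1}$ subsets of even size.
\end{proof}

\section{From finite generation to the dimension bound}\label{sec:PI}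

As for the square, right multiplication by $b\in B_0$ on $p_xB_0$ is now described by a matrix $C(b)$ over $A_x$. One cannot simply evaluate these matrices at scalars: the module need not be free, so $C(b)$ is not unique and $b\mapsto C(b)$ need not be a homomorphism, and nothing says that $A_x$ is central. Polynomial identities are insensitive to both problems. For elements $b_1,\dots,b_r$ of a ring, the \emph{standard polynomial} is
\[s_r(b_1,\dots,b_r)=\sum_{\sigma\in S_r}\operatorname{sgn}(\sigma)\,b_{\sigma(1)}\cdots b_{\sigma(r)} .\]
We use three facts.
\begin{itemize}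
\item[(AL)] The Amitsur--Levitzki theorem \cite{AL}: $s_{2n}$ vanishes on $M_n(A)$ for every commutative unital ring $A$.
\item[(St)] $s_{2n}$ does not vanish on $M_{n+1}(\mathbb C)$. Take the $2n$ matrix units $E_{11},E_{12},E_{22},E_{23},\dots,E_{nn},E_{n,n+1}$; their index sums are $2,3,\dots,2n+1$. If two of them have a nonzero product, they are $E_{ij}$ and $E_{jk}$ with $i\le j\le k$, so the index sum does not decrease. Hence only the product in the listed order is nonzero, and $s_{2n}$ takes the value $E_{1,n+1}\neq0$.
\item[(K)] Kadison's transitivity theorem: if $\pi\colon D\to\mathcal L(H)$ is irreducible, $K\subset H$ is a finite-dimensional subspace and $T\in\mathcal L(K)$, then $\pi(b)|_K=T$ for some $b\in D$.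
\end{itemize}

\begin{lemma}\label{lem:PI}
Let $D$ be a unital $C^*$-algebra, $D_0$ a dense unital $*$-subalgebra, $p\in D_0$ a projection, and $A\subset pD_0p$ a commutative subalgebra containing $p$. Suppose that $pD_0$ is generated by $n$ elements as a left $A$-module. Then every irreducible representation $\pi$ of $D$ with $\pi(p)\neq0$ has dimension at most $n$.
\end{lemma}

\begin{proof}
Let $m=(m_1,\dots,m_n)^T$ be a column of generators. For $b\in D_0$ each $m_ib$ lies in $pD_0$, so we can choose $C(b)\in M_n(A)$ with $m\,b=C(b)\,m$. Then $m\,bb'=C(b)\,m\,b'=C(b)C(b')\,m$, and by induction $m\,b_1\cdots b_r=C(b_1)\cdots C(b_r)\,m$, whatever choices were made. By (AL), for $b_1,\dots,b_{2n}\in D_0$,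
\[m\,s_{2n}(b_1,\dots,b_{2n})=s_{2n}\bigl(C(b_1),\dots,C(b_{2n})\bigr)\,m=0 .\]
Every element of $pD_0$ has the form $\sum_ia_im_i$, so $p\,c\,s_{2n}(b_1,\dots,b_{2n})=0$ for all $c,b_1,\dots,b_{2n}\in D_0$, and by continuity for all $c,b_1,\dots,b_{2n}\in D$.

Irreducibility removes the factor $p$. Let $\pi$ act on $H$ and put $s=\pi(s_{2n}(b_1,\dots,b_{2n}))$. Taking adjoints in $\pi(p)\pi(c)s=0$ shows that $s^*$ vanishes on the span of $\pi(D)\pi(p)H$. This span is invariant and nonzero, hence dense. So $s=0$, and $s_{2n}$ vanishes on $\pi(D)$.

Suppose $\dim H>n$ and choose $K\subset H$ of dimension $n+1$. Given $T_1,\dots,T_{2n}\in\mathcal L(K)$, choose $b_i$ with $\pi(b_i)|_K=T_i$ by (K). Each $\pi(b_i)$ maps $K$ into $K$, so $s_{2n}(T_1,\dots,T_{2n})=\pi(s_{2n}(b_1,\dots,b_{2n}))|_K=0$. This contradicts (St).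
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
If $\pi(p_x)\neq0$, then $\deg x\ge1$ by Lemma~\ref{lem:basic}(c). Apply Lemma~\ref{lem:PI} to $D=B$, $D_0=B_0$, $p=p_x$, $A=A_x$, using Corollary~\ref{cor:gen}; this gives $\dim\pi\le2^{\deg x-1}$. Since $\sum_u\pi(p_u)=1$, every irreducible $\pi$ has $\pi(p_u)\neq0$ for some $u\in U$. So all irreducible representations have dimension at most $2^{\Delta-1}$, where $\Delta$ is the maximal degree of the finite graph $G$, and $B$ is subhomogeneous (trivially so if $B=0$). The remaining assertions are the implications recalled in Section~\ref{sec:intro}.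
\end{proof}

\section{Graphs that contain $K_{2,3}$ or $K_{2,2}$}\label{sec:converse}

Now $G$ is again an arbitrary finite bipartite graph. Complete bipartite subgraphs give quotients.

\begin{lemma}\label{lem:quot}
If $K_{k,l}\subset G$ with $k,l\ge1$, then $B$ surjects onto $C^*(K_{k,l})$.
\end{lemma}

\begin{proof}
Let $Y\subset X$ be the vertex set of the subgraph; its sides are $Y\cap U$ and $Y\cap V$. Send $p_x$ to the generator $p_x$ of $C^*(K_{k,l})$ for $x\in Y$ and to $0$ for $x\notin Y$. The images satisfy \eqref{GP1}. If $\{u,v\}\notin E$, then $u$ and $v$ are not both in $Y$, so one of the two images is $0$ and \eqref{GP2} holds. By universality we get a $*$-homomorphism, and its image contains all generators.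
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:bound}, and (ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(v) were recalled in Section~\ref{sec:intro}. For (v)$\Rightarrow$(i) we assume $K_{2,3}\subset G$ and show that $B$ is not exact.

For a discrete group $\Gamma$ let $C^*(\Gamma)$ be the full group $C^*$-algebra, whose unital representations are the unitary representations of $\Gamma$. A unitary $a$ with $a^k=1$ is the same as a partition of unity $p_1,\dots,p_k$, through $a=\sum_je^{2\pi\mathrm ij/k}p_j$. Comparing universal properties gives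
\[C^*(K_{2,3})=\mathbb C^2*_{\mathbb C}\mathbb C^3\cong C^*(\Gamma),\qquad\Gamma=\mathbb Z/2*\mathbb Z/3\cong PSL_2(\mathbb Z).\]
The commutator subgroup of $\Gamma$ is a free group $\mathbb F_2$ on two generators: the kernel of the natural map from a free product $\Gamma_1*\Gamma_2$ to $\Gamma_1\times\Gamma_2$ is free on the commutators $[g,h]$ with $1\neq g\in\Gamma_1$, $1\neq h\in\Gamma_2$, and here there are $1\cdot2$ of them. For a subgroup $\Lambda$ of a discrete group $\Gamma$ the natural map $C^*(\Lambda)\to C^*(\Gamma)$ is isometric, because every unitary representation of $\Lambda$ is contained in the restriction to $\Lambda$ of the representation of $\Gamma$ that it induces. So $C^*(\mathbb F_2)$ is a $C^*$-subalgebra of $C^*(K_{2,3})$, which is a quotient of $B$ by Lemma~\ref{lem:quot}. Exactness passes to $C^*$-subalgebras and to quotients (\cite{Kirchberg}; see \cite[Ch.~2 and~9]{BO}), and $C^*(\mathbb F_2)$ is not exact \cite{Wassermann}. Hence $B$ is not exact.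

It remains to discuss commutativity. Let $K_{2,2}\not\subset G$, so that two distinct vertices have at most one common neighbor. Let $x\neq z$ be on one side and $y$ on the other. Then $p_xp_yp_z=0$: by Lemma~\ref{lem:basic}(d) if $y$ is the common neighbor of $x$ and $z$, and by Lemma~\ref{lem:basic}(a) otherwise. Summing $p_xp_yp_z$ over all $z$ on the side of $x$ gives $p_xp_y=p_xp_yp_x$, which is self-adjoint, so $p_x$ and $p_y$ commute. Generators on the same side commute by Lemma~\ref{lem:basic}(a). Thus $B$ is commutative. If $K_{2,2}\subset G$, then $B$ surjects onto $C^*(K_{2,2})$, which has the noncommutative representation \eqref{eq:twoproj}.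
\end{proof}

In the commutative case $B\cong\mathbb C^E$, since the characters of $B$ are the edges.

\section{Hypercubes attain the bound}\label{sec:cube}

Two orthonormal bases of one space give two partitions of unity into rank-one projections, and \eqref{GP2} asks that the unitary change-of-basis matrix vanish off the edges. For $Q_n$ we look for a matrix with entries of equal modulus and sign $\pm1$ on the edges. The inner product of two columns $u\neq u'$ has one term for each common neighbor, so two terms or none; it vanishes exactly when the product of the four signs around the square through $u,u'$ is $-1$. This is the flip rule in scalar form, and the following recursion solves it.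

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Every vertex of $Q_n$ has $n$ neighbors. An edge changes the parity of the number of coordinates equal to $1$, so $Q_n$ is bipartite with sides $U$ (even) and $V$ (odd), each of size $2^{n-1}$. By Example~\ref{ex:cube}, $K_{2,3}\not\subset Q_n$.

Define real matrices with rows and columns indexed by $(\mathbb Z/2)^n$, in blocks according to the first coordinate:
\[S_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad S_n=\begin{pmatrix}S_{n-1}&I\\ I&-S_{n-1}\end{pmatrix}.\]
By induction $S_n$ is symmetric, and its entries are $\pm1$ on the edges of $Q_n$ and $0$ elsewhere: the diagonal blocks carry the edges that keep the first coordinate, the blocks $I$ those that change it. Also $S_1^2=I$ and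
\[S_n^2=\begin{pmatrix}S_{n-1}^2+I&S_{n-1}-S_{n-1}\\ S_{n-1}-S_{n-1}&I+S_{n-1}^2\end{pmatrix},\]
so $S_n^2=nI$ by induction. Hence $n^{-1/2}S_n$ is unitary; it maps $\ell^2(U)$ into $\ell^2(V)$ and $\ell^2(V)$ into $\ell^2(U)$, and restricts to a unitary $W\colon\ell^2(U)\to\ell^2(V)$.

On $H=\ell^2(U)$ let $P_u$ be the projection onto $\mathbb Ce_u$ and $P_v$ the projection onto $\mathbb CW^*e_v$. Both $(e_u)_{u\in U}$ and $(W^*e_v)_{v\in V}$ are orthonormal bases of $H$, so \eqref{GP1} holds. The number $\langle e_u,W^*e_v\rangle$ is $n^{-1/2}$ times an entry of $S_n$, so it is nonzero exactly when $\{u,v\}\in E$; this gives \eqref{GP2} and shows that $W^*e_v$ has support exactly $N(v)$. We obtain a representation of $C^*(Q_n)$ of dimension $2^{n-1}$.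

Let $T\in\mathcal L(H)$ commute with all $P_u$ and $P_v$. Commuting with the $P_u$ gives $Te_u=t_ue_u$ for scalars $t_u$. Commuting with $P_v$ makes $W^*e_v$ an eigenvector of $T$, so $u\mapsto t_u$ is constant on $N(v)$. Since $Q_n$ is connected, any two vertices of $U$ are joined by a walk $u_0,v_1,u_1,\dots,v_r,u_r$ with $u_{i-1},u_i\in N(v_i)$, so $t$ is constant and $T$ is scalar. The representation is irreducible.
\end{proof}

All $P_x$ are nonzero and all degrees equal $n$, so the bound $2^{\deg x-1}$ of Theorem~\ref{thm:bound} is attained at every vertex. For $n=2$, with $U=\{00,11\}$ and $V=\{01,10\}$, we have $W^*e_{01}=2^{-1/2}(e_{00}+e_{11})$, and the representation is \eqref{eq:twoproj} with $t=\frac12$.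

\begin{thebibliography}{9}
\bibitem{AL} Amitsur and Levitzki, Proc. AMS \textbf{1} (1950).
\bibitem{BO} Brown and Ozawa, \emph{C*-Algebras and Finite-Dimensional Approximations}.
\bibitem{Kirchberg} Kirchberg, J. Reine Angew. Math. \textbf{452} (1994) / 1995.
\bibitem{Schafer} Bj\"orn Sch\"afer, \emph{Hypercube C*-algebras and an application to magic isometries}, arXiv:2510.15586 (2025).
\bibitem{Takesaki} Takesaki (1964).
\bibitem{Wassermann} S. Wassermann, J. Funct. Anal. \textbf{23} (1976).
\end{thebibliography}
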